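\title{Uniqueness and convexity of fractional Cheeger sets in convex sets}

\begin{abstract}
For $n\ge1$ and $s\in(0,1)$ we prove that every bounded convex set $E\subset\mathbb{R}^n$ with nonempty interior has exactly one $s$-Cheeger set up to null sets, and that this set is convex. More generally, for every $\lambda>0$ the functional $P_s(U)-\lambda|U|$, where $P_s$ is the fractional $s$-perimeter, has at most one minimizer of positive measure among the subsets of $E$, and such a minimizer is convex. The proof sweeps out the region between a minimizer and a larger convex set by Minkowski combinations and bounds the nonlocal curvature of the intermediate sets with the Borell--Brascamp--Lieb inequality. A union of two disjoint balls shows that convexity of $E$ cannot be dropped.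
\end{abstract}

\section{The fractional Cheeger problem}\label{sec:intro}

Fix $n\ge1$ and $s\in(0,1)$, and let $K(w)=|w|^{-n-s}$ for $w\in\mathbb{R}^n\setminus\{0\}$. The \emph{fractional $s$-perimeter} of a Lebesgue measurable set $U\subseteq\mathbb{R}^n$ is
\[
P_s(U)=\int_U\int_{U^c}K(x-y)\,dx\,dy=\frac12\int_{\mathbb{R}^n}\int_{\mathbb{R}^n}|\chi_U(x)-\chi_U(y)|\,K(x-y)\,dx\,dy,
\]
where $U^c=\mathbb{R}^n\setminus U$. It counts the pairs formed by a point inside $U$ and a point outside. Pairs close to each other, which sit near the boundary, carry the largest weight, but pairs at every distance contribute. The functional is invariant under isometries, does not see null sets, and scales as $P_s(rU)=r^{n-s}P_s(U)$.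

Let $E\subset\mathbb{R}^n$ be bounded and measurable with nonempty interior. The \emph{$s$-Cheeger constant} of $E$ is
\[
h_s(E)=\inf\Big\{\frac{P_s(U)}{|U|}:\ U\subseteq E\text{ measurable},\ |U|>0\Big\},
\]
and a measurable set $U\subseteq E$ with $|U|>0$ that attains the infimum is an \emph{$s$-Cheeger set} of $E$. The ratio scales as $r^{-s}$, so a set always gains by growing, and only the constraint $U\subseteq E$ stops it. It is known that $s$-Cheeger sets exist (a proof is recalled in Lemma~\ref{lem:compact}) and that balls are \emph{$s$-calibrable}, which means that each ball is an $s$-Cheeger set of itself. For the classical Cheeger problem, in which $P_s$ is replaced by the De Giorgi perimeter, it is known that a bounded convex set with nonempty interior has a unique Cheeger set. The corresponding question for $P_s$ is posed in \cite{Bessas}: \emph{does every bounded convex set with nonempty interior have a unique $s$-Cheeger set, up to null sets?} The answer is yes.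

\begin{theorem}\label{thm:cheeger}
Let $E\subset\mathbb{R}^n$ be bounded and convex with nonempty interior. Then $E$ has exactly one $s$-Cheeger set up to null sets, and it coincides almost everywhere with a compact convex set.
\end{theorem}

A difference is easier to perturb than a ratio. For $\lambda>0$ and bounded measurable $U$ put
\[
J_\lambda(U)=P_s(U)-\lambda|U| ,
\]
so that $J_\lambda(\emptyset)=0$. A measurable set $U\subseteq E$ is a \emph{$\lambda$-minimizer} if $|U|>0$ and $J_\lambda(U)\le J_\lambda(U')$ for every measurable $U'\subseteq E$, including $U'=\emptyset$. Comparison with $\emptyset$ gives $P_s(U)\le\lambda|U|<\infty$.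

\begin{theorem}\label{thm:main}
Let $E\subset\mathbb{R}^n$ be bounded and convex with nonempty interior, and let $\lambda>0$.
\begin{enumerate}
\item[(a)] Every $\lambda$-minimizer coincides almost everywhere with a compact convex set.
\item[(b)] Any two $\lambda$-minimizers coincide almost everywhere.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:cheeger} from Theorem~\ref{thm:main}]
By Lemma~\ref{lem:compact}, $h=h_s(E)$ lies in $(0,\infty)$ and an $s$-Cheeger set exists. By the definition of $h$ we have $J_h\ge0$ on subsets of $E$, and a set $U\subseteq E$ with $|U|>0$ satisfies $J_h(U)=0$ exactly when it is an $s$-Cheeger set. Hence $\min J_h=0$, and the $s$-Cheeger sets are exactly the $h$-minimizers.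
\end{proof}

The analogy with the classical problem suggests the answer but not a proof, and two direct approaches fail. First, the functional $u\mapsto\frac12\iint|u(x)-u(y)|K(x-y)\,dx\,dy$, which extends $P_s$ to functions, is convex, but it is affine on the segment from $\chi_U$ to $\chi_V$ whenever $U\subseteq V$, because $\chi_U(x)-\chi_U(y)$ and $\chi_V(x)-\chi_V(y)$ never have opposite signs. Convexity in this linear sense shows that two minimizers are nested (Lemma~\ref{lem:nest}) and stops there. Second, passing to the convex hull can raise both $P_s$ and $J_\lambda$, already on the line (Section~\ref{sec:line}). So minimality has to enter the proof of convexity in an essential way.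

The proof interpolates between sets by Minkowski combinations instead. Formally, adding a small volume to a set $W$ at a boundary point $z$ changes $P_s$ at the rate given by the nonlocal curvature
\[
H_W(z)=\operatorname{p.v.}\int_{\mathbb{R}^n}(\chi_{W^c}-\chi_W)(y)\,K(z-y)\,dy .
\]
A $\lambda$-minimizer $F$ may always lose mass, so one expects $H_F\le\lambda$ on its boundary; it may be unable to gain mass where it touches $\partial E$, so no more than this inequality is available. Let $G\supseteq F$ be convex and let $W_t=(1-t)F+tG$. These sets increase from $F$ to $G$, and if $H_{W_t}<\lambda$ on $\partial W_t$ for all $t$, then $J_\lambda$ decreases along the family and $J_\lambda(G)<J_\lambda(F)$. The point is that an upper bound on curvature passes to Minkowski combinations. After the singularity of $K$ is truncated, the curvature of $W$ at $z$ is a constant minus twice the $K$-mass of $W-z$, so an upper bound on curvature is a lower bound on mass; and $K$ is a negative power of the convex function $|w|$, with an exponent in the range where a Brunn--Minkowski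 inequality holds for the measure $K\,dw$. Taking for $G$ a neighborhood of $\operatorname{conv}F$ gives (a), and taking for $G$ a larger minimizer gives (b).

Section~\ref{sec:line} carries this out by hand on the line. Section~\ref{sec:tools} collects the tools. A minimizer is a priori only a measurable set; Section~\ref{sec:density} gives it a compact representative, and Section~\ref{sec:EL} proves the inequality $H_F\le\lambda$ in a form that needs no regularity of $\partial F$. Section~\ref{sec:sweep} studies the family $W_t$, and Sections~\ref{sec:convex} and~\ref{sec:unique} prove (a) and (b). Section~\ref{sec:family} describes the minimizers for all values of $\lambda$, and Section~\ref{sec:balls} shows that uniqueness can fail when $E$ is not convex.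

\section{Two computations on the line}\label{sec:line}

Let $n=1$. For a finite union $F$ of disjoint compact intervals and an endpoint $x$ of one of them, let
\[
H_F(x)=\lim_{\eta\to0}\int_{|y-x|>\eta}(\chi_{F^c}-\chi_F)(y)\,|x-y|^{-1-s}\,dy .
\]
If $\Lambda$ is the half-line with endpoint $x$ that agrees with $F$ near $x$, then $H_\Lambda(x)=0$ by symmetry and $\chi_{F^c}-\chi_F=(\chi_{\Lambda^c}-\chi_\Lambda)+2\chi_{\Lambda\setminus F}-2\chi_{F\setminus\Lambda}$. Therefore
\begin{equation}\label{eq:halfline}
H_F(x)=2\int_{\Lambda\setminus F}|x-y|^{-1-s}\,dy-2\int_{F\setminus\Lambda}|x-y|^{-1-s}\,dy .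
\end{equation}

\subsection*{Two nested intervals}
An interval of length $\ell$ has
\[
P_s=\int_0^\ell\frac{x^{-s}+(\ell-x)^{-s}}{s}\,dx=\frac{2\,\ell^{1-s}}{s(1-s)},
\]
and by \eqref{eq:halfline} its curvature at either endpoint is $\frac2s\ell^{-s}$, which is $dP_s/d\ell$. Suppose that compact intervals $U\subsetneq V$ of lengths $\ell_U<\ell_V$ are both $\lambda$-minimizers. Each may be shortened, so $dJ_\lambda/d\ell\le0$ at both lengths: $\frac2s\ell_U^{-s}\le\lambda$ and $\frac2s\ell_V^{-s}\le\lambda$. The interval $W_t=(1-t)U+tV$ has length $(1-t)\ell_U+t\ell_V$, and strict convexity of $r\mapsto r^{-s}$ gives, for $0<t<1$,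
\[
\tfrac2s\big((1-t)\ell_U+t\ell_V\big)^{-s}<(1-t)\tfrac2s\ell_U^{-s}+t\tfrac2s\ell_V^{-s}\le\lambda .
\]
So $J_\lambda$ strictly decreases from $U$ to $V$, which is impossible for two minimizers. In $\mathbb{R}^n$ the same inequality is applied to the chord issuing from a boundary point in each direction (Section~\ref{sec:unique}).

\subsection*{An interval with a gap}
For $0<a<c$ let $F_{a,c}=[-c,-a]\cup[a,c]$. The two pieces interact through
\[
\int_{-c}^{-a}\int_a^c(x-y)^{-1-s}\,dx\,dy=\frac{2(c+a)^{1-s}-(2a)^{1-s}-(2c)^{1-s}}{s(1-s)},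
\]
and $P_s(F_{a,c})$ is the sum of the perimeters of the pieces minus twice this quantity:
\[
P_s(F_{a,c})=\frac{2}{s(1-s)}\Big[2(c-a)^{1-s}-2(c+a)^{1-s}+(2a)^{1-s}+(2c)^{1-s}\Big].
\]
As $a\uparrow c$ we have $P_s(F_{a,c})\to0$ and $J_\lambda(F_{a,c})\to0$, while $J_\lambda([-c,c])>0$ for small $\lambda$; so the convex hull is not always better. From \eqref{eq:halfline},
\begin{align*}
H_{F_{a,c}}(c)&=\tfrac2s\big[(c-a)^{-s}-(c+a)^{-s}+(2c)^{-s}\big],\\
H_{F_{a,c}}(-a)&=\tfrac2s\big[(c-a)^{-s}-(2a)^{-s}+(c+a)^{-s}\big],
\end{align*}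
and differentiating the formula for $P_s$ gives
\[
\partial_cJ_\lambda(F_{a,c})=2\big(H_{F_{a,c}}(c)-\lambda\big),\qquad-\partial_aJ_\lambda(F_{a,c})=2\big(H_{F_{a,c}}(-a)-\lambda\big).
\]

Suppose that $F=F_{a,1}$ is a $\lambda$-minimizer in some interval $E$, and let $C=[-1,1]$. Decreasing $c$ and increasing $a$ both remove mass, so $H_F(1)\le\lambda$ and $H_F(-a)\le\lambda$. At the outer endpoint, filling the gap lowers the curvature by a definite amount:
\[
H_C(1)=\tfrac2s2^{-s}=H_F(1)-\kappa,\qquad\kappa=\tfrac2s\big[(1-a)^{-s}-(1+a)^{-s}\big]>0 .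
\]
For $0<t<a/(1+a)$ we have $W_t=(1-t)F+tC=F_{b,1}$ with $b=(1-t)a-t\in(0,a)$, and the endpoint $-b=(1-t)(-a)+t\cdot1$ of $W_t$ is the combination of an \emph{inner} endpoint of $F$ with an \emph{outer} one that has the same outer normal. We claim that
\begin{equation}\label{eq:model}
H_{W_t}(-b)\le(1-t)H_F(-a)+tH_C(1)\le\lambda-t\kappa .
\end{equation}
Indeed, $1-b=(1-t)(1-a)+2t$, so $(1-b)^{-s}\le(1-t)(1-a)^{-s}+t\,2^{-s}$ by convexity. The remaining terms are $-g(b)$ on the left and $-(1-t)g(a)$ on the right, up to the factor $\frac2s$, where $g(b)=(2b)^{-s}-(1+b)^{-s}=s\int_{2b}^{1+b}r^{-1-s}\,dr$. The interval $[2b,1+b]$ is longer than $[2a,1+a]$ and starts closer to $0$, so $g(b)\ge g(a)\ge(1-t)g(a)$. This proves \eqref{eq:model}, and then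
\[
J_\lambda(C)-J_\lambda(F)=\int_0^a2\big(H_{F_{b,1}}(-b)-\lambda\big)\,db<0 ,
\]
so $F$ was not a minimizer. The general proof has the same three ingredients: the bound $H_F\le\lambda$ (Lemma~\ref{lem:EL}), the formula for $J_\lambda(C)-J_\lambda(F)$ as an integral of curvatures over the swept region (Lemma~\ref{lem:sweep}), and inequality \eqref{eq:model}, which will come from the Borell--Brascamp--Lieb inequality.

\section{Tools}\label{sec:tools}

We write $B_r(x)$ for the open ball, $B_r=B_r(0)$, $\omega_n=|B_1|$, and $\sigma$ for the surface measure on $S^{n-1}$ (counting measure on $\{-1,1\}$ if $n=1$), so $\sigma(S^{n-1})=n\omega_n$. For sets and real numbers, $aA+bB=\{ax+by:x\in A,\ y\in B\}$; this set is compact if $A$ and $B$ are. A point $x$ has \emph{density one} in a measurable set $A$ if $|A\cap B_r(x)|/|B_r|\to1$ as $r\to0$; by Lebesgue's density theorem almost every point of $A$ has density one in $A$.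

\subsection*{Convex sets}
We use the following textbook facts. The closure of a convex set is convex, the boundary of a convex set is null, and a convex set of positive measure has nonempty interior. The convex hull of a compact set $F\subset\mathbb{R}^n$ is compact, and each of its points is a finite convex combination of points of $F$. Two disjoint nonempty convex sets $A,A'$ can be separated: there is a unit vector $\nu$ with $\langle a,\nu\rangle\le\langle a',\nu\rangle$ for all $a\in A$, $a'\in A'$. If $G$ is compact and convex and $y\in\partial G$, there is an \emph{outer normal} at $y$, a unit vector $\nu$ with $\langle y,\nu\rangle=\max_G\langle\cdot,\nu\rangle$. Finally, if $G$ is convex with nonempty interior, then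
\begin{equation}\label{eq:cone}
\liminf_{R\to0}R^{-n}|\operatorname{int}G\cap B_R(g)|>0\qquad\text{for every }g\in G .
\end{equation}
To see this, take $B_r(g_0)\subseteq G$; for $0<u\le1$ the ball $(1-u)g+uB_r(g_0)$ has radius $ur$ and lies in $\operatorname{int}G\cap B_{u(r+|g-g_0|)}(g)$.

If $E$ is convex, then $|\overline E\setminus E|=0$, and every measurable $U'\subseteq\overline E$ has the same value of $J_\lambda$ as $U'\cap E$. From now on minimizers and competitors are allowed to be subsets of $\overline E$.

\subsection*{Interactions}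
For measurable $A,A'$ let $I(A,A')=\int_A\int_{A'}K(x-y)\,dx\,dy\in[0,\infty]$. This is symmetric, additive in each argument over disjoint unions, positive if $|A|,|A'|>0$, and $P_s(U)=I(U,U^c)=P_s(U^c)$. In polar coordinates,
\begin{equation}\label{eq:tail}
\int_{|w|>r}K(w)\,dw=\frac{n\omega_n}{s}\,r^{-s}.
\end{equation}
Hence $P_s(B_R)\le\frac{n\omega_n}s\int_{B_R}(R-|y|)^{-s}\,dy<\infty$, because $s<1$.

\begin{lemma}\label{lem:basic}
Let $U,V,A$ be measurable, $|A|<\infty$, and $c_0=n\omega_n^{1+s/n}/s$. Then, in $[0,\infty]$,
\begin{gather}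
P_s(U\cup V)+P_s(U\cap V)+2I(U\setminus V,V\setminus U)=P_s(U)+P_s(V),\label{eq:submod}\\
P_s(A)\ge c_0|A|^{1-s/n}.\label{eq:iso}
\end{gather}
\end{lemma}

\begin{proof}
Let $A_1=U\cap V$, $A_2=U\setminus V$, $A_3=V\setminus U$, $A_4=(U\cup V)^c$ and $I_{ij}=I(A_i,A_j)$. Then $P_s(U)=I_{13}+I_{14}+I_{23}+I_{24}$, $P_s(V)=I_{12}+I_{14}+I_{23}+I_{34}$, $P_s(U\cup V)=I_{14}+I_{24}+I_{34}$ and $P_s(U\cap V)=I_{12}+I_{13}+I_{14}$. Adding gives \eqref{eq:submod}.

For \eqref{eq:iso} let $|A|>0$, choose $r$ with $\omega_nr^n=|A|$, and fix $y$. The sets $A^c\cap B_r(y)$ and $A\setminus B_r(y)$ both have measure $|A|-|A\cap B_r(y)|$, and $K(y-\cdot)$ is at least $r^{-n-s}$ on the first and at most $r^{-n-s}$ on the second. Therefore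
\[
\int_{A^c}K(y-w)\,dw\ge\int_{A\setminus B_r(y)}K(y-w)\,dw+\int_{A^c\setminus B_r(y)}K(y-w)\,dw=\frac{n\omega_n}sr^{-s}=c_0|A|^{-s/n}
\]
by \eqref{eq:tail}. Integrate over $y\in A$.
\end{proof}

\begin{lemma}\label{lem:compact}
Let $E$ be bounded and measurable.
\begin{enumerate}
\item[(a)] If $\chi_{U_j}\to\chi_U$ almost everywhere, then $P_s(U)\le\liminf_jP_s(U_j)$.
\item[(b)] If $U_j\subseteq E$ and $\sup_jP_s(U_j)<\infty$, then there is $U\subseteq E$ such that, along a subsequence, $\chi_{U_j}\to\chi_U$ in $L^1$ and almost everywhere.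
\item[(c)] If $E$ has nonempty interior, then $0<h_s(E)<\infty$ and $E$ has an $s$-Cheeger set.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is Fatou's lemma applied to the symmetric formula for $P_s$.

Part (b) is the compactness of the embedding of $W^{s,1}$ into $L^1$ on bounded domains; here is the short argument. For $U\subseteq E$ let $m(k)=\|\chi_U(\cdot+k)-\chi_U\|_{L^1}$, so that $2P_s(U)=\int m(k)K(k)\,dk$ and $m(k)\le m(k')+m(k-k')$. Average the last inequality over $k'\in B_{|k|/2}(k/2)$. This ball is preserved by $k'\mapsto k-k'$ and lies in $B_{|k|}$, where $1\le|k|^{n+s}K$. Hence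
\[
m(k)\le\frac{2}{\omega_n(|k|/2)^n}\int_{B_{|k|}}m(k')\,dk'\le\frac{2^{n+2}}{\omega_n}|k|^sP_s(U).
\]
So the functions $\chi_{U_j}$ are bounded, supported in a fixed bounded set, and equicontinuous under translations in $L^1$. By the Kolmogorov--Riesz compactness criterion a subsequence converges in $L^1$, and a further one almost everywhere; the limit is the characteristic function of a subset of $E$, up to a null set.

(c) The constant $h=h_s(E)$ is finite because $E$ contains a ball, and $h\ge c_0|E|^{-s/n}>0$ by \eqref{eq:iso}. If $P_s(U_j)/|U_j|\to h$, then for large $j$ we have $P_s(U_j)\le(h+1)|E|$ and, by \eqref{eq:iso}, $c_0|U_j|^{-s/n}\le h+1$. The limit $U$ given by (b) thus has $|U|=\lim|U_j|>0$, and $P_s(U)\le h|U|$ by (a).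
\end{proof}

\begin{lemma}\label{lem:nest}
Let $U,V$ be $\lambda$-minimizers.
\begin{enumerate}
\item[(a)] \emph{(Nesting)} $|U\setminus V|=0$ or $|V\setminus U|=0$.
\item[(b)] \emph{(Removal)} If $B$ is a ball and $A=U\cap B$, then $I(A,U^c)$ and $I(A,U\setminus A)$ are finite and
\begin{equation}\label{eq:removal}
I(A,U^c)-I(A,U\setminus A)\le\lambda|A| .
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Otherwise $I(U\setminus V,V\setminus U)>0$, and \eqref{eq:submod} together with $|U\cup V|+|U\cap V|=|U|+|V|$ gives $J_\lambda(U\cup V)+J_\lambda(U\cap V)<J_\lambda(U)+J_\lambda(V)$. The right side is twice the minimum of $J_\lambda$, and each term on the left is at least the minimum.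

(b) By \eqref{eq:submod}, $P_s(A)\le P_s(U)+P_s(B)<\infty$, and $P_s(A)=I(A,U^c)+I(A,U\setminus A)$. Also $P_s(U)=I(A,U^c)+I(U\setminus A,U^c)$ and $P_s(U\setminus A)=I(U\setminus A,U^c)+I(U\setminus A,A)$, with all terms finite. So $J_\lambda(U)\le J_\lambda(U\setminus A)$ is \eqref{eq:removal}.
\end{proof}

\subsection*{Truncated kernels and the Borell--Brascamp--Lieb inequality}
The boundary of a minimizer is not known to be regular, so the principal value $H_F$ need not make sense. We truncate the kernel. For $\eta>0$ let
\[
K_\eta(w)=\max(|w|,\eta)^{-n-s},\qquad\mu_\eta=K_\eta\,dw,\qquad T_\eta=\mu_\eta(\mathbb{R}^n)=\omega_n\Big(1+\frac ns\Big)\eta^{-s}.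
\]
The function $K_\eta$ is even, positive, bounded and integrable; as $\eta\downarrow0$, $K_\eta\uparrow K$ and $T_\eta\to\infty$. Let $I_\eta$ be defined as $I$ with $K_\eta$ in place of $K$, and $P_\eta(A)=I_\eta(A,A^c)$. By monotone convergence $I_\eta\uparrow I$ and $P_\eta\uparrow P_s$. The \emph{truncated curvature} of a measurable set $A$ at any point $x\in\mathbb{R}^n$ is
\begin{equation}\label{eq:Heta}
H_{\eta,A}(x)=\int(\chi_{A^c}-\chi_A)(y)K_\eta(x-y)\,dy=T_\eta-2\mu_\eta(A-x).
\end{equation}
It is continuous in $x$, since translation is continuous in $L^1$, and it decreases when $A$ grows.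

The kernel is capped at a constant, and not cut off near $0$, so that it remains a power of a convex function. This is the hypothesis of the following theorem.

\begin{theorem}[Borell \cite{Borell}; Brascamp--Lieb \cite{BL}]\label{thm:BBL}
Let $-1/n<\gamma<0$, let $f>0$ be integrable on $\mathbb{R}^n$ with $f^\gamma$ convex, and put $\mu=f\,dx$ and $\alpha=\gamma/(1+n\gamma)<0$. For compact $A,B$ with $\mu(A),\mu(B)>0$ and $\theta\in(0,1)$,
\[
\mu\big((1-\theta)A+\theta B\big)\ge\big((1-\theta)\mu(A)^\alpha+\theta\mu(B)^\alpha\big)^{1/\alpha}.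
\]
\end{theorem}

Take $\gamma=-1/(n+s)$, which exceeds $-1/n$ because $s>0$. Then $K_\eta^\gamma=\max(|w|,\eta)$ is convex and $\alpha=-1/s$.

\begin{corollary}\label{cor:BBL}
Let $A_1,\dots,A_k$ be compact with $|A_i|>0$, and let $b_i>0$ with $\sum_ib_i=1$. Then
\begin{equation}\label{eq:BBL}
\mu_\eta\Big(\sum_ib_iA_i\Big)\ge\Big(\sum_ib_i\,\mu_\eta(A_i)^{-1/s}\Big)^{-s}\ge\min_i\mu_\eta(A_i).
\end{equation}
\end{corollary}

\begin{proof}
The second inequality holds because the weights sum to $1$. The first is an equality for $k=1$. For $k\ge2$ the set $A'=\sum_{i<k}\frac{b_i}{1-b_k}A_i$ is compact, and by induction $\mu_\eta(A')^{-1/s}\le\sum_{i<k}\frac{b_i}{1-b_k}\mu_\eta(A_i)^{-1/s}<\infty$; in particular $\mu_\eta(A')>0$. Apply Theorem~\ref{thm:BBL} to $(1-b_k)A'+b_kA_k$.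
\end{proof}

The mean in \eqref{eq:BBL} has a negative exponent and lies below the arithmetic mean, which is what \eqref{eq:model} would require. The loss disappears as $\eta\to0$: the masses involved are $T_\eta/2$ plus bounded terms, and on large numbers with bounded differences the two means agree in the limit.

\begin{lemma}\label{lem:mean}
For $t\in(0,1)$ and $\kappa>0$, $\ \big((1-t)X^{-1/s}+t(X+\kappa)^{-1/s}\big)^{-s}-X\to t\kappa$ as $X\to\infty$.
\end{lemma}

\begin{proof}
The expression equals $X\big(\varphi(\kappa/X)-\varphi(0)\big)$ with $\varphi(u)=\big(1-t+t(1+u)^{-1/s}\big)^{-s}$, and $\varphi'(0)=(-s)\cdot t\cdot(-1/s)=t$.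
\end{proof}

\section{A compact representative}\label{sec:density}

Minkowski sums and convex hulls are sensitive to null sets, so we need a canonical representative of a minimizer. The natural candidate is the set of points near which $U$ has positive measure at every scale. It is closed and contains almost all of $U$; the danger is that it is larger than $U$ in measure. A uniform lower density bound excludes this. The bound comes from \eqref{eq:removal}: a very sparse piece of $U$ has too much perimeter for its volume and is worth removing.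

\begin{lemma}\label{lem:density}
Let $U$ be a $\lambda$-minimizer and $F=\{x:|U\cap B_r(x)|>0\text{ for all }r>0\}$. There are $v_0,r_0>0$ such that $|U\cap B_r(x)|\ge v_0r^n$ for all $x\in F$ and $0<r\le r_0$. Moreover $F$ is compact, $F\subseteq\overline E$, and $|F\triangle U|=0$.
\end{lemma}

\begin{proof}
Let $x$ have density one in $U$, let $V(r)=|U\cap B_r(x)|$ and $A=U\cap B_r(x)$. By \eqref{eq:iso} and \eqref{eq:removal},
\[
c_0V(r)^{1-s/n}\le I(A,U^c)+I(A,U\setminus A)\le2I(A,U\setminus A)+\lambda V(r).
\]
A point $y\in A$ is at distance at least $r-|y-x|$ from $U\setminus A\subseteq B_r(x)^c$, so \eqref{eq:tail} bounds $I(A,U\setminus A)$ by $\frac{n\omega_n}s\int_A(r-|y-x|)^{-s}\,dy$. Choose $r_0$ with $\lambda|B_{r_0}|^{s/n}\le c_0/2$. For $r\le r_0$ we have $\lambda V(r)\le\frac{c_0}2V(r)^{1-s/n}$, and therefore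
\[
\frac{c_0}2V(r)^{1-s/n}\le\frac{2n\omega_n}s\int_{U\cap B_r(x)}(r-|y-x|)^{-s}\,dy .
\]
The right side is large if $U$ concentrates near the sphere $\partial B_r(x)$, but this cannot happen for all $r$ at once, so we integrate over $r\in(0,R)$ with $R\le r_0$. On the left we keep $r\in(R/2,R)$ and use that $V$ is nondecreasing; on the right we use Tonelli's theorem and $\int_{|y-x|}^R(r-|y-x|)^{-s}\,dr\le R^{1-s}/(1-s)$. This yields
\[
\frac{c_0R}4V(R/2)^{1-s/n}\le\frac{2n\omega_n}{s(1-s)}R^{1-s}V(R).
\]
In terms of $v(r)=V(r)/r^n$ the powers of $R$ cancel, and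
\[
v(R/2)\le c_1v(R)^{n/(n-s)}=c_1v(R)^{s/(n-s)}v(R)
\]
with $c_1$ depending only on $n$ and $s$. Choose $v_0>0$ with $c_1v_0^{s/(n-s)}\le\frac12$. If $v(R)<v_0$ for some $R\le r_0$, then $v(R/2)\le\frac12v(R)<v_0$, and by iteration $v(2^{-k}R)\to0$. This contradicts $v(r)\to\omega_n$. So $v(R)\ge v_0$ for all $R\le r_0$.

Now let $x\in F$. Every ball around $x$ meets $U$ in positive measure and so contains a point of density one. Take such points $x_k\to x$; then $|U\cap B_r(x)|\ge|U\cap B_{r-|x-x_k|}(x_k)|\ge v_0(r-|x-x_k|)^n\to v_0r^n$ for $r\le r_0$.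

The complement of $F$ is open and contains the complement of $\overline E$, so $F$ is a compact subset of $\overline E$. Points of density one in $U$ lie in $F$, so $|U\setminus F|=0$. Almost every point of $U^c$ has density one in $U^c$, while no point of $F$ does, so $|F\setminus U|=0$.
\end{proof}

We call $F$ the \emph{compact representative} of $U$. It is itself a $\lambda$-minimizer, and since $|F\cap B|=|U\cap B|$ for every ball $B$, it is its own representative: $x\in F$ if and only if $|F\cap B_r(x)|>0$ for all $r>0$. The density bound has a second use. It converts finiteness of $P_s(F)$ into an integrability property of the distance to $F$, which will supply the dominating function in Section~\ref{sec:convex}.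

\begin{corollary}\label{cor:dist}
If $F$ is the compact representative of a $\lambda$-minimizer and $D\subseteq F^c$ is bounded and measurable, then $\int_D\operatorname{dist}(z,F)^{-s}\,dz<\infty$.
\end{corollary}

\begin{proof}
Let $z\in F^c$ with $d=\operatorname{dist}(z,F)\in(0,r_0]$, and let $f\in F$ be nearest to $z$. Then $B_d(f)\subseteq B_{2d}(z)$, so
\[
\int_FK(z-w)\,dw\ge|F\cap B_d(f)|\,(2d)^{-n-s}\ge v_02^{-n-s}d^{-s}.
\]
The integral of the left side over $z\in F^c$ is $P_s(F)<\infty$. Where $d>r_0$ the integrand is bounded by $r_0^{-s}$.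
\end{proof}

\section{The curvature bound at points with an exterior ball}\label{sec:EL}

We prove $H_F\le\lambda$ at those points of $F$ that are touched from outside by a ball. These are the only points that the sweeping argument will meet. For the truncated curvature the bound holds with an error that depends on the radius of the ball. For $\rho,\eta>0$ and a unit vector $\nu$ let
\[
e(\eta,\rho)=\int_{N}K(w)\,dw,\qquad N=B_\eta\setminus\big(B_{\rho/2}(\tfrac\rho2\nu)\cup B_{\rho/2}(-\tfrac\rho2\nu)\big).
\]
This is the $K$-mass of the thin region between two balls tangent at the origin, and it does not depend on $\nu$.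

\begin{lemma}\label{lem:error}
There is $c_2$, depending only on $n$ and $s$, with $e(\eta,\rho)\le c_2\min\{\rho^{-s},\ \eta^{1-s}/\rho\}$. In particular $e(\eta,\rho)\to0$ as $\eta\to0$ for fixed $\rho$, and as $\rho\to\infty$ for fixed $\eta$.
\end{lemma}

\begin{proof}
A point $w$ lies in $B_{\rho/2}(\pm\frac\rho2\nu)$ if and only if $|w|^2<\pm\rho\langle w,\nu\rangle$. So $w=r\theta$ with $\theta\in S^{n-1}$ and $0<r<\eta$ lies in $N$ if and only if $|\langle\theta,\nu\rangle|\le r/\rho$. The band $\{\theta:|\langle\theta,\nu\rangle|\le u\}$ has $\sigma$-measure at most $c\min(u,1)$ with $c=c(n)$: for $n=1$ it is empty if $u<1$, and for $n\ge2$ and $u\le1$ it consists of the latitudes $|\phi|\le\arcsin u\le\pi u/2$, each carrying a sphere $S^{n-2}$ of radius at most $1$. Hence $e(\eta,\rho)\le c\int_0^\eta\min(r/\rho,1)\,r^{-1-s}\,dr$. Bounding the minimum by $r/\rho$ gives $c\,\eta^{1-s}/((1-s)\rho)$. Integrating over $(0,\infty)$ and splitting at $r=\rho$ gives $c\,\rho^{-s}\big(\frac1{1-s}+\frac1s\big)$.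
\end{proof}

The integral converges at $r=0$ because the band has width $r/\rho$ and $s<1$. If the two balls were replaced by two opposite convex cones narrower than half-spaces, with $n\ge2$, the band would have fixed width and $\int_0r^{-1-s}\,dr$ would diverge. This is why an exterior cone is not enough.

\begin{lemma}\label{lem:EL}
Let $F$ be the compact representative of a $\lambda$-minimizer, $x\in F$, $|\nu|=1$, $\rho>0$, and $F\cap B_\rho(x+\rho\nu)=\emptyset$. Then $H_{\eta,F}(x)\le\lambda+e(\eta,\rho)$ for every $\eta>0$.
\end{lemma}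

The idea is to remove a small cap $A$ of $F$ near $x$ and to read \eqref{eq:removal} as a bound on an average curvature over $A$. The difficulty is that \eqref{eq:removal} does not contain the interaction of $A$ with itself, which is infinite for the kernel $K$, whereas the curvature of $F$ at a point of $A$ does. We imagine $A$ being removed gradually by a growing sphere: when a point $y$ is reached, the points nearer to the center are already gone. Then each pair of points of $A$ is counted once with each sign and cancels, and the set that remains when $y$ is reached has an exterior ball at $y$.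

\begin{proof}
Let $o=x+\frac\rho2\nu$. If $|w-o|\le\frac\rho2$, then $|w-x-\rho\nu|\le|w-o|+\frac\rho2\le\rho$, with equality only for $w=x$. So the smaller closed ball $\overline{B_{\rho/2}(o)}$ meets $F$ only at $x$. For $\beta>0$ let $A=A_\beta=F\cap B_{\rho/2+\beta}(o)$. It contains $F\cap B_\beta(x)$, so $|A|>0$. The compact sets $F\cap\overline{B_{\rho/2+\beta}(o)}$ decrease to $\{x\}$ as $\beta\downarrow0$, so $\sup_{y\in A_\beta}|y-x|\to0$.

Fix $\eta$ and let $0<\epsilon<\eta$. Define
\[
\varsigma(y,w)=\begin{cases}1,&w\notin F,\\ \operatorname{sgn}\big(|y-o|-|w-o|\big),&w\in F.\end{cases}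
\]
For $y\in A$ and $w\in F\setminus A$ we have $|w-o|\ge\frac\rho2+\beta>|y-o|$, so $\varsigma=-1$. On $A\times A$ the function $\varsigma(y,w)K_\epsilon(y-w)$ is bounded and antisymmetric, so its integral vanishes. Hence
\begin{equation}\label{eq:cap}
\int_A\int_{\mathbb{R}^n}\varsigma(y,w)K_\epsilon(y-w)\,dw\,dy=I_\epsilon(A,F^c)-I_\epsilon(A,F\setminus A),
\end{equation}
and as $\epsilon\to0$ the right side tends to $I(A,F^c)-I(A,F\setminus A)\le\lambda|A|$ by Lemma~\ref{lem:nest}(b).

We bound the inner integral from below for fixed $y\in A$. Let $R=|y-o|$, which is at least $\frac\rho2$, and $F_y=F\setminus B_R(o)$. If $w\notin F_y$, then either $w\notin F$ or $|w-o|<R$, and $\varsigma(y,w)=1$; if $w\in F_y$, then $\varsigma(y,w)\ge-1$. So $\varsigma(y,\cdot)\ge\psi:=\chi_{F_y^c}-\chi_{F_y}$. Write $K_\epsilon=K_\eta+g$, where $g=K_\epsilon-K_\eta$ is even and bounded, $0\le g\le K$, and $g(w)=0$ for $|w|\ge\eta$. Since $F_y\subseteq F$,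
\[
\int\psi(w)K_\eta(y-w)\,dw=H_{\eta,F_y}(y)\ge H_{\eta,F}(y).
\]
For the term with $g$, let $\nu_y=(o-y)/R$ and $B^\pm=B_{\rho/2}(y\pm\frac\rho2\nu_y)$. These balls are disjoint and are exchanged by the reflection $w\mapsto2y-w$. Since $R\ge\frac\rho2$, the ball $B^+$ lies in $B_R(o)$, where $\psi=1$; on $B^-$ we have $\psi\ge-1$. By evenness of $g$ the contributions of $B^+$ and $B^-$ to $\int\psi(w)g(y-w)\,dw$ have nonnegative sum, and the rest is at least $-\int_{B_\eta(y)\setminus(B^+\cup B^-)}K(y-w)\,dw=-e(\eta,\rho)$. Altogether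
\[
\int\varsigma(y,w)K_\epsilon(y-w)\,dw\ge H_{\eta,F}(y)-e(\eta,\rho)\qquad(y\in A,\ 0<\epsilon<\eta).
\]
Insert this in \eqref{eq:cap}, let $\epsilon\to0$ and divide by $|A|$ to get $\inf_{A_\beta}H_{\eta,F}\le\lambda+e(\eta,\rho)$. Since $H_{\eta,F}$ is continuous, letting $\beta\to0$ finishes the proof.
\end{proof}

\section{Sweeping by Minkowski combinations}\label{sec:sweep}

Both parts of Theorem~\ref{thm:main} compare a compact set $F$ with a larger convex set $G$. The next lemma contains what they share. Each point $z$ of $G$ is assigned the time $\tau(z)$ at which the family $W_t$ reaches it. Part (b) describes the geometry at that time, and part (e) writes the difference of perimeters as an integral of curvatures; it is proved by the cancellation used in \eqref{eq:cap} and needs no regularity of the sets $W_t$.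

\begin{lemma}\label{lem:sweep}
Let $F\subseteq G$ be nonempty compact sets with $G$ convex and $\operatorname{int}G\ne\emptyset$. Let $W_t=(1-t)F+tG$ for $t\in[0,1]$.
\begin{enumerate}
\item[(a)] The sets $W_t$ are compact and increase from $W_0=F$ to $W_1=G$. For $z\in G$ the minimum $\tau(z)=\min\{t:z\in W_t\}$ exists, $\{\tau\le t\}=W_t$, and $\tau$ is a Borel function on $G$ that vanishes exactly on $F$.
\item[(b)] If $t=\tau(z)>0$ and $z=(1-t)x+ty$ with $x\in F$, $y\in G$, then the sets $(1-t)(F-x)$ and $t(y-\operatorname{int}G)$ are disjoint. In particular $y\in\partial G$.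
\item[(c)] $|\{\tau=t\}|=0$ for every $t\in(0,1]$.
\item[(d)] $\tau(z)\ge\operatorname{dist}(z,F)/\operatorname{diam}G$ for $z\in G$.
\item[(e)] For every $\eta>0$ the function $H_\eta(z)=H_{\eta,W_{\tau(z)}}(z)$ is integrable on $G\setminus F$, and
\begin{equation}\label{eq:sweep}
P_\eta(G)-P_\eta(F)=\int_{G\setminus F}H_\eta(z)\,dz .
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $t<t'$, $f\in F$ and $g\in G$ we have $(1-t)f+tg=(1-t')f+t'\big(\frac{t'-t}{t'}f+\frac t{t'}g\big)$, and the bracket lies in $G$ because $f\in G$ and $G$ is convex. So $W_t\subseteq W_{t'}$. If $z=(1-t_k)f_k+t_kg_k$ with $t_k\to t$, then subsequences of $f_k$ and $g_k$ converge and $z\in W_t$; thus $\{t:z\in W_t\}$ is closed, and it contains $1$. Monotonicity gives $\{\tau\le t\}=W_t$, and the remaining claims follow from this.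

(b) Suppose $(1-t)(f-x)=t(y-g)$ with $f\in F$ and $g\in\operatorname{int}G$. Then $z=(1-t)f+tg$. For $0<t'<t$ we can write $z=(1-t')f+t'g'$ with $g'=g+\frac{t-t'}{t'}(g-f)$, and $g'\in G$ when $t'$ is close to $t$. So $\tau(z)<t$, a contradiction. The first set contains $0$, so $0\notin y-\operatorname{int}G$, that is, $y\in\partial G$.

(c) Let $O=(1-t)F+t\operatorname{int}G$. By the last claim in (b), $O\cap\{\tau=t\}=\emptyset$. If $\tau(z)=t$ and $z=(1-t)x+ty$, then $O$ contains $z+t(\operatorname{int}G-y)$, which by \eqref{eq:cone} occupies a fixed positive fraction of all small balls around $z$. So no point of $\{\tau=t\}$ has density one in $\{\tau=t\}$, and this set is null.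

(d) With $t=\tau(z)$ and $z=(1-t)x+ty$ we have $|z-x|=t|y-x|\le t\operatorname{diam}G$.

(e) Extend $\tau$ by the value $2$ outside $G$, and let $D=G\setminus F$. The function $\operatorname{sgn}(\tau(y)-\tau(z))K_\eta(z-y)$ is Borel and integrable on $D\times\mathbb{R}^n$. Fix $z\in D$ and $t=\tau(z)\in(0,1]$. The sign is $+1$ for $y\notin W_t$ and $-1$ for $y\in W_t$ outside the null set $\{\tau=t\}$, so the integral in $y$ is $H_\eta(z)$, which is integrable on $D$ by Fubini's theorem. On the other hand the sign is $-1$ for $y\in F$, it is $+1$ for $y\notin G$, and it is antisymmetric on $D\times D$. Hence $\int_DH_\eta\,dz=I_\eta(D,G^c)-I_\eta(D,F)$. Finally $P_\eta(G)=I_\eta(F,G^c)+I_\eta(D,G^c)$ and $P_\eta(F)=I_\eta(F,G^c)+I_\eta(F,D)$, and all terms are finite.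
\end{proof}

By (a) and (c), $\tau(z)\in(0,1)$ for almost every $z\in G\setminus F$.

\section{Minimizers are convex}\label{sec:convex}

Let $F$ be the compact representative of a $\lambda$-minimizer, $C=\operatorname{conv}F$ and $L=\operatorname{diam}C>0$. The set $C$ is compact, and $C\subseteq\overline E$ because $\overline E$ is convex. So $C$ is a competitor.

\begin{proposition}\label{prop:convex}
$F=C$. In particular Theorem~\ref{thm:main}(a) holds.
\end{proposition}

The choice $G=C$ in Lemma~\ref{lem:sweep}, as in Section~\ref{sec:line}, does not work directly. Part (b) of that lemma keeps $F$ out of the set $x+\frac t{1-t}(y-\operatorname{int}G)$, a reflected copy of $\operatorname{int}G$ with $x$ on its boundary. If $y$ is a corner of $C$, this copy contains no ball that touches $x$, and Lemma~\ref{lem:EL} does not apply at $x$. We therefore sweep toward the parallel set $C_\delta=C+\delta\overline{B_1}$, which contains a ball of radius $\delta$ touching each of its boundary points, and let $\delta\to0$ at the end. The sets $C_\delta$ need not lie in $\overline E$;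 they are used only to estimate $J_\lambda(C)$. A second new feature is that the point of $C$ attached to $y$ need not lie in $F$, where Lemma~\ref{lem:EL} is available; it is a convex combination of points of $F$, and this is why \eqref{eq:BBL} is needed for $k$ sets.

\begin{proof}
It suffices to show $|C\setminus F|=0$. Indeed, $C$ has nonempty interior since $|C|\ge|F|>0$, so for $z\in C$ and $r>0$ we then get $|F\cap B_r(z)|=|C\cap B_r(z)|>0$ from \eqref{eq:cone}, and $z\in F$.

Suppose that $|C\setminus F|>0$, and put
\[
\kappa=2\,|C\setminus F|\,L^{-n-s}>0 .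
\]
Fix $\delta\in(0,1]$. Apply Lemma~\ref{lem:sweep} with $G=C_\delta$, which is compact and convex with diameter at most $L+2$, and let $D=C_\delta\setminus F$. Fix $z\in D$ with $t=\tau(z)\in(0,1)$ and write $z=(1-t)x+ty$ with $x\in F$ and $y\in\partial C_\delta$; see Figure~\ref{fig:contact}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!20] (-2.5,1.2) -- (-1.5,1.2) arc (90:-90:1.2) -- (-2.5,-1.2) arc (270:90:1.2);
\fill[gray!20] (1.5,1.2) -- (2.5,1.2) arc (90:-90:1.2) -- (1.5,-1.2) arc (270:90:1.2);
\fill[gray!55] (-2.5,0) circle (1);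
\fill[gray!55] (2.5,0) circle (1);
\draw[dashed] (-2.5,1) -- (2.5,1) arc (90:-90:1) -- (-2.5,-1) arc (270:90:1);
\draw (-2.5,2) -- (2.5,2) arc (90:-90:2) -- (-2.5,-2) arc (270:90:2);
\draw[thin] (-1.734,0.643) -- (4.032,1.286);
\draw (-1.581,0.771) circle (0.2);
\draw[dotted,thick] (3.266,0.643) -- (4.032,1.286);
\draw[->,thick] (4.032,1.286) -- (4.49,1.67) node[right] {$\nu$};
\fill (-1.734,0.643) circle (1.3pt) node[below left] {$x$};
\fill (-0.581,0.771) circle (1.3pt) node[below right] {$z$};
\fill (3.266,0.643) circle (1.3pt) node[below left] {$p$};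
\fill (4.032,1.286) circle (1.3pt) node[below right] {$y$};
\node at (-2.6,-0.3) {$F$};
\node at (2.4,-0.3) {$F$};
\node at (-0.85,-0.35) {$W_t$};
\node at (0,-0.75) {$C$};
\node at (0,-1.7) {$C_\delta$};
\end{tikzpicture}
\caption{The sweeping family when $F$ (dark) is a union of two unit disks with centers at distance $5$, $C=\operatorname{conv}F$ (dashed), $\delta=1$ and $t=1/5$. The set $W_t=(1-t)F+tC_\delta$ (light and dark) reaches the point $z=(1-t)x+ty$ at time $t$. Here $y=p+\delta\nu\in\partial C_\delta$ with $p\in C$ and outer normal $\nu$, and the small ball $B_{t\delta}(x+t\delta\nu)$ touches $F$ at $x$ from outside, although $x$ is interior to $C$.}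
\label{fig:contact}
\end{figure}

\emph{Step 1: contact points.} Let $\nu$ be an outer normal to $C_\delta$ at $y$, let $M=\max_C\langle\cdot,\nu\rangle$, and write $y=p+\delta b$ with $p\in C$ and $|b|\le1$. Then $\langle p,\nu\rangle+\delta\langle b,\nu\rangle=\max_{C_\delta}\langle\cdot,\nu\rangle=M+\delta$, which forces $\langle p,\nu\rangle=M$ and $b=\nu$. Write $p=\sum_ia_ix_i$ as a finite sum with $x_i\in F$, $a_i>0$, $\sum_ia_i=1$. Since $\langle x_i,\nu\rangle\le M$ and the average equals $M$, we have $\langle x_i,\nu\rangle=M$ for every $i$.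

\emph{Step 2: exterior balls.} The set $F$ lies in the half-space $\{\langle\cdot-x_i,\nu\rangle\le0\}$, so it misses $B_\rho(x_i+\rho\nu)$ for every $\rho>0$. At $x$ we use Lemma~\ref{lem:sweep}(b). Since $B_\delta(p)\subseteq\operatorname{int}C_\delta$, the set $y-\operatorname{int}C_\delta$ contains $y-B_\delta(p)=B_\delta(\delta\nu)$. Thus $F-x$ misses $\frac t{1-t}B_\delta(\delta\nu)=B_r(r\nu)$ with $r=\frac{t\delta}{1-t}\ge t\delta$, and so $F$ misses the smaller ball $B_{t\delta}(x+t\delta\nu)$.

\emph{Step 3: masses.} Let $0<\eta\le L$, $e_\eta=e(\eta,t\delta)$ and $X=X_\eta=T_\eta-\lambda-e_\eta$. By \eqref{eq:Heta}, Lemma~\ref{lem:EL} with $\rho=t\delta$ says that $2\mu_\eta(F-x)\ge X$ and $2\mu_\eta(F-x_i)\ge X$. At the points $x_i$ we may replace $F$ by $C$ and gain a definite amount: $K_\eta\ge L^{-n-s}$ on $C-x_i$, so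
\[
2\mu_\eta(C-x_i)=2\mu_\eta(F-x_i)+2\int_{C\setminus F}K_\eta(w-x_i)\,dw\ge X+\kappa .
\]
Since $C$ is convex, $\sum_ia_iC=C$, and so $\sum_ia_i(C-x_i)=C-p=(C+\delta\nu)-y\subseteq C_\delta-y$. Therefore
\[
W_t-z=(1-t)(F-x)+t(C_\delta-y)\supseteq(1-t)(F-x)+\sum_ita_i(C-x_i).
\]
The sets $F-x$ and $C-x_i$ are compact with positive measure, and the weights $1-t$ and $ta_i$ sum to $1$. Corollary~\ref{cor:BBL} now gives two bounds for $H_\eta(z)=T_\eta-2\mu_\eta(W_t-z)$.

\emph{A bound uniform in $\eta$.} The minimum in \eqref{eq:BBL} gives $2\mu_\eta(W_t-z)\ge X$, that is, $H_\eta(z)\le\lambda+e(\eta,t\delta)$. By Lemma~\ref{lem:error} and Lemma~\ref{lem:sweep}(d),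
\begin{equation}\label{eq:dominate}
H_\eta(z)\le\lambda+c_2\,\delta^{-s}(L+2)^s\operatorname{dist}(z,F)^{-s}\qquad(0<\eta\le L),
\end{equation}
and the right side is integrable over $D$ by Corollary~\ref{cor:dist}. The radius $t\delta$ of the exterior ball degenerates as $z$ approaches $F$, and \eqref{eq:dominate} shows that it does so at an integrable rate.

\emph{A bound in the limit.} For fixed $z$, as $\eta\to0$ we have $e_\eta\to0$ and $X\to\infty$. For $X>0$ the first inequality in \eqref{eq:BBL} and Lemma~\ref{lem:mean} give
\[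
2\mu_\eta(W_t-z)\ge\big((1-t)X^{-1/s}+t(X+\kappa)^{-1/s}\big)^{-s}=X+t\kappa+o(1).
\]
Since $T_\eta-X=\lambda+e_\eta$, we obtain the counterpart of \eqref{eq:model}:
\begin{equation}\label{eq:limit}
\limsup_{\eta\to0}H_\eta(z)\le\lambda-\kappa\,\tau(z)\qquad\text{for almost every }z\in D .
\end{equation}

\emph{Step 4: integration.} Let $\eta\to0$ along a sequence in \eqref{eq:sweep}. The left side tends to $P_s(C_\delta)-P_s(F)$, where $P_s(F)<\infty$. On the right, Fatou's lemma applied to the nonnegative difference of the two sides of \eqref{eq:dominate} allows us to pass the $\limsup$ inside the integral, and \eqref{eq:limit} gives $P_s(C_\delta)-P_s(F)\le\int_D(\lambda-\kappa\tau)\,dz$. Using $|D|=|C_\delta|-|F|$, $D\supseteq C\setminus F$ and Lemma~\ref{lem:sweep}(d),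
\[
J_\lambda(C_\delta)\le J_\lambda(F)-\frac\kappa{L+2}\int_{C\setminus F}\operatorname{dist}(z,F)\,dz .
\]
The right side does not depend on $\delta$, and it is strictly less than $J_\lambda(F)$, because $\operatorname{dist}(\cdot,F)>0$ on $C\setminus F$ and $|C\setminus F|>0$. As $\delta\to0$, $\chi_{C_\delta}\to\chi_C$ pointwise since $C$ is closed. So $|C_\delta|\to|C|$, and $P_s(C)\le\liminf P_s(C_\delta)$ by Lemma~\ref{lem:compact}(a). Hence $J_\lambda(C)<J_\lambda(F)$, which contradicts the minimality of $F$.
\end{proof}

\section{Uniqueness}\label{sec:unique}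

With convexity in hand the curvature has an explicit formula in terms of chords, and the one-dimensional inequality of Section~\ref{sec:line} can be applied direction by direction. The strict gain now comes from the strict convexity of $r\mapsto r^{-s}$.

Let $Q$ be compact and convex, $q\in Q$, and let $\nu$ be a unit vector with $\langle\cdot-q,\nu\rangle\le0$ on $Q$. Put $S^-=\{\theta\in S^{n-1}:\langle\theta,\nu\rangle<0\}$ and $\ell_Q(\theta)=\max\{r\ge0:q+r\theta\in Q\}$. The function $\ell_Q$ is upper semicontinuous because $Q$ is compact, hence measurable. Up to a subset of a hyperplane, $Q-q=\{r\theta:\theta\in S^-,\ 0\le r\le\ell_Q(\theta)\}$; in particular $|Q|=\frac1n\int_{S^-}\ell_Q^n\,d\sigma$. Since $K_\eta$ is even, the half-space $\{\langle\cdot,\nu\rangle<0\}$ has $\mu_\eta$-mass $T_\eta/2$, and \eqref{eq:Heta} becomes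
\begin{equation}\label{eq:chord}
H_{\eta,Q}(q)=2\int_{S^-}\int_{\ell_Q(\theta)}^\infty\max(r,\eta)^{-n-s}r^{n-1}\,dr\,d\sigma(\theta).
\end{equation}
So $H_{\eta,Q}(q)\ge0$, and by monotone convergence it increases as $\eta\downarrow0$ to
\[
H_Q(q)=\frac2s\int_{S^-}\ell_Q(\theta)^{-s}\,d\sigma(\theta)\in(0,\infty].
\]

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Suppose that two $\lambda$-minimizers differ on a set of positive measure, and let $U,V$ be their compact representatives. They are convex by Proposition~\ref{prop:convex} and have nonempty interior. By Lemma~\ref{lem:nest}(a) we may assume $|U\setminus V|=0$ and $|V\setminus U|>0$. For $x\in U$ and $r>0$ we have $|V\cap B_r(x)|\ge|U\cap B_r(x)|>0$, so $x\in V$. Thus $U\subseteq V$ and $|U|<|V|$.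

Apply Lemma~\ref{lem:sweep} with $F=U$ and $G=V$; the sets $W_t=(1-t)U+tV$ are now convex. Let $D=V\setminus U$, let $z\in D$ with $t=\tau(z)\in(0,1)$, and write $z=(1-t)x+ty$ with $x\in U$, $y\in V$. By Lemma~\ref{lem:sweep}(b) the convex sets $(1-t)(U-x)$ and $t(y-\operatorname{int}V)$ are disjoint, so there is a unit vector $\nu$ with
\[
(1-t)\langle f-x,\nu\rangle\le t\langle y-g,\nu\rangle\qquad(f\in U,\ g\in\operatorname{int}V).
\]
By \eqref{eq:cone}, $\operatorname{int}V$ is dense in $V$, so this holds for all $g\in V$. The choices $g=y$ and $f=x$ give $\langle\cdot-x,\nu\rangle\le0$ on $U$ and $\langle\cdot-y,\nu\rangle\le0$ on $V$, and the inequality itself says that $\langle\cdot-z,\nu\rangle\le0$ on $W_t$. So \eqref{eq:chord} applies, with the same $S^-$, to $U$ at $x$, to $V$ at $y$ and to $W_t$ at $z$; let $\ell_U,\ell_V,\ell_W$ be the three chord functions.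

The set $U$ misses $B_\rho(x+\rho\nu)$ for every $\rho>0$. Lemma~\ref{lem:EL} and Lemma~\ref{lem:error} with $\rho\to\infty$ give $H_{\eta,U}(x)\le\lambda$ for all $\eta$, hence $H_U(x)\le\lambda$. The same argument at $y$ gives $H_V(y)\le\lambda$. In particular $\ell_U,\ell_V>0$ almost everywhere on $S^-$. From $(1-t)(x+a\theta)+t(y+b\theta)=z+((1-t)a+tb)\theta$ we get $\ell_W\ge(1-t)\ell_U+t\ell_V$. Since $r\mapsto r^{-s}$ is decreasing and strictly convex,
\[
H_{W_t}(z)\le\frac2s\int_{S^-}\big((1-t)\ell_U+t\ell_V\big)^{-s}\,d\sigma\le(1-t)H_U(x)+tH_V(y)\le\lambda .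
\]
All these integrals are finite, so equality in the middle would force $\ell_U=\ell_V$ almost everywhere on $S^-$, and then $|U|=\frac1n\int_{S^-}\ell_U^n\,d\sigma=\frac1n\int_{S^-}\ell_V^n\,d\sigma=|V|$, which is false. Thus for almost every $z\in D$ the numbers $H_\eta(z)\ge0$ increase, as $\eta\downarrow0$, to a limit $H(z)<\lambda$. Monotone convergence in \eqref{eq:sweep} gives
\[
P_s(V)-P_s(U)=\int_DH(z)\,dz<\lambda|D|=\lambda\big(|V|-|U|\big),
\]
where the strict inequality uses $|D|>0$. So $J_\lambda(V)<J_\lambda(U)$, which contradicts the minimality of $U$.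
\end{proof}

This completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:cheeger}.

\begin{remark}
Convexity of $E$ is used at one place only: it makes $\operatorname{conv}F$ a competitor, through $\operatorname{conv}F\subseteq\overline E$ and $|\partial E|=0$. The competitors in Lemmas~\ref{lem:nest}, \ref{lem:density} and~\ref{lem:EL} are unions of two minimizers or subsets of one, and the proof of (b) uses $E$ only through these lemmas and Proposition~\ref{prop:convex}.
\end{remark}

\section{The minimizers for all values of $\lambda$}\label{sec:family}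

\begin{theorem}\label{thm:family}
Let $E$ be bounded and convex with nonempty interior, and let $h=h_s(E)$. Sets are identified up to null sets.
\begin{enumerate}
\item[(1)] For $0<\lambda<h$ the only minimizer of $J_\lambda$ among subsets of $E$ is $\emptyset$. For $\lambda=h$ the minimizers are $\emptyset$ and the unique $s$-Cheeger set $U_h$. For $\lambda>h$ there is exactly one minimizer $U_\lambda$, and it is convex with $|U_\lambda|>0$.
\item[(2)] $U_\lambda\subseteq U_{\lambda'}$ for $h\le\lambda<\lambda'$.
\item[(3)] For $\lambda\ge h$, any isometric copy of $U_\lambda$ contained in $E$ equals $U_\lambda$. In particular $U_\lambda$ is invariant under the isometries that preserve $E$.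
\end{enumerate}
\end{theorem}

\begin{proof}
(1) For $\lambda<h$ we have $J_\lambda(U)\ge(h-\lambda)|U|>0$ if $|U|>0$. The case $\lambda=h$ is Theorem~\ref{thm:cheeger} and its proof. Let $\lambda>h$. Then $J_\lambda\ge-\lambda|E|$, and $J_\lambda(U_h)=(h-\lambda)|U_h|<0$. Along a minimizing sequence eventually $J_\lambda(U_j)\le0$, so $P_s(U_j)\le\lambda|E|$, and Lemma~\ref{lem:compact}(a),(b) give a minimizer. The minimum is negative, so every minimizer has positive measure, and Theorem~\ref{thm:main} applies.

(2) Let $U=U_\lambda$ and $V=U_{\lambda'}$. From \eqref{eq:submod}, $|U\cap V|=|U|-|U\setminus V|$ and $|U\cup V|=|V|+|U\setminus V|$ we get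
\[
J_\lambda(U\cap V)+J_{\lambda'}(U\cup V)\le J_\lambda(U)+J_{\lambda'}(V)-(\lambda'-\lambda)|U\setminus V| .
\]
By minimality the left side is at least $J_\lambda(U)+J_{\lambda'}(V)$, so $|U\setminus V|=0$.

(3) Such a copy has the same measure and the same value of $J_\lambda$, so it is a $\lambda$-minimizer; use Theorem~\ref{thm:main}(b).
\end{proof}

\begin{remark}\label{rem:ball}
Part (3) recovers the calibrability of balls. For $E=B_1$ the compact representative of $U_h$ is convex and invariant under all orthogonal maps. If $R$ is the largest norm of its points, it contains the sphere of radius $R$ and so equals $\overline{B_R}$. The ratio $P_s(B_R)/|B_R|$ is proportional to $R^{-s}$, so $R=1$.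
\end{remark}

\section{Two balls with two Cheeger sets}\label{sec:balls}

Without convexity uniqueness can fail, but an example must respect Lemma~\ref{lem:nest}(a), whose proof holds for any $E$: two $s$-Cheeger sets are nested. Two equal balls, each a candidate by symmetry, therefore cannot both be $s$-Cheeger sets; their union has a smaller ratio. We shrink one ball instead. A very small second ball is not used at all, an equal one is used, and by \eqref{eq:iso} the used part can never have small positive measure. At the critical radius the optimal set must jump, and both sides of the jump are optimal.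

\begin{proposition}\label{prop:balls}
For every $n\ge1$ and $s\in(0,1)$ there is a union of two disjoint balls with at least two different $s$-Cheeger sets.
\end{proposition}

\begin{proof}
Let $|p|\ge3$, $E_r=B_1\cup B_r(p)$ for $0<r\le1$, $h_1=h_s(B_1)$ and $J=J_{h_1}$. The sets $E_r$ increase with $r$ and contain $B_1$, so $r\mapsto h_s(E_r)$ is nonincreasing and at most $h_1$; and $h_s(E_r)=h_1$ if and only if $J\ge0$ on subsets of $E_r$. Write $U\subseteq E_r$ as $U=U_1\cup A$ with $U_1\subseteq B_1$ and $A\subseteq B_r(p)$. The balls are at distance at least $1$, so $K\le1$ between them and $I(U_1,A)\le\omega_n|A|$. By \eqref{eq:submod},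
\begin{equation}\label{eq:split}
J(U)=J(U_1)+J(A)-2I(U_1,A).
\end{equation}
Since $J(U_1)\ge0$, inequality \eqref{eq:iso} gives $J(U)\ge|A|\big(c_0|A|^{-s/n}-h_1-2\omega_n\big)$ if $|A|>0$. Define $m>0$ by $c_0m^{-s/n}=h_1+2\omega_n$; it does not depend on $r$. Then
\begin{equation}\label{eq:gap}
J(U)<0\quad\text{implies}\quad|A|\ge m .
\end{equation}
So $h_s(E_r)=h_1$ when $\omega_nr^n<m$. On the other hand balls are $s$-calibrable, so $J(B_1)=J(B_1(p))=0$ and $J(E_1)=-2I(B_1,B_1(p))<0$; thus $h_s(E_1)<h_1$.

Let $r^*=\sup\{r:h_s(E_r)=h_1\}\in(0,1]$. By monotonicity $h_s(E_r)=h_1$ for $r<r^*$. We claim that $h_s(E_{r^*})=h_1$. Otherwise $J(U_1\cup A)<0$ for some $U_1\cup A\subseteq E_{r^*}$, and all terms in \eqref{eq:split} are finite. For $q\in(0,1]$ let $A_q=p+q(A-p)\subseteq B_{qr^*}(p)$. The quantities $P_s(A_q)=q^{n-s}P_s(A)$, $|A_q|=q^n|A|$ and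
\[
I(U_1,A_q)=q^n\int_A\int_{U_1}K\big(p+q(a-p)-u\big)\,du\,da
\]
are continuous in $q$, the last one by dominated convergence. By \eqref{eq:split}, $J(U_1\cup A_q)<0$ for $q<1$ close to $1$, which contradicts $h_s(E_{qr^*})=h_1$. The claim follows. Consequently $r^*<1$, and $B_1$, whose ratio is $h_1$, is an $s$-Cheeger set of $E_{r^*}$.

Take $r_j\downarrow r^*$ with $r_j\in(r^*,1]$, and $s$-Cheeger sets $U^j=U_1^j\cup A^j$ of $E_{r_j}$. Since $h_s(E_{r_j})<h_1$, we have $J(U^j)<0$; hence $|A^j|\ge m$ by \eqref{eq:gap}, and $P_s(U^j)\le h_1|E_1|$. By Lemma~\ref{lem:compact}, a subsequence converges in $L^1$ and almost everywhere to a set $U=U_1\cup A$ with $P_s(U)\le\liminf P_s(U^j)\le h_1|U|$ and $|A|=\lim|A^j|\ge m$. Up to a null set, $U\subseteq\bigcap_jE_{r_j}=B_1\cup\overline{B_{r^*}(p)}$, which differs from $E_{r^*}$ by a sphere. So $U\cap E_{r^*}$ is an $s$-Cheeger set of $E_{r^*}$, and it differs from $B_1$ on a set of measure at least $m$.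
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bessas}
Konstantinos Bessas, \emph{Fractional total variation denoising model with $L^1$ fidelity}, arXiv:2108.00450 (2021).

\bibitem{Borell}
Borell, 1975.

\bibitem{BL}
Brascamp and Lieb, 1976.

\end{thebibliography}
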